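\title{Ratio limits of generic random walks and the amenable radical}

\begin{abstract}
For a symmetric probability measure $\mu$ with $\mu(e)>0$ on a countable group $G$, let $A_\mu$ be the set of $g\in G$ with $\mu^{*n}(g)/\mu^{*n}(e)\to1$. We prove that for a generic $\mu$, in the sense of Baire category, the ratios $\mu^{*n}(g)/\mu^{*n}(e)$ converge for every $g$, and that the limit is $1$ exactly when $g$ lies in the amenable radical of $G$. In particular every finitely generated group carries a measure $\mu$ with generating support for which $A_\mu$ is the amenable radical, as conjectured in a paper of Elder and Rogers. The proof studies the states of the reduced group $C^*$-algebra that maximize $\mu$, and how they move when $\mu$ is perturbed.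
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a countable group with identity $e$. A real function $f$ on $G$ is \emph{symmetric} if $f(x^{-1})=f(x)$ for all $x$, and a probability measure $\mu$ on $G$ is \emph{aperiodic} if $\mu(e)>0$. With the convolution $(f*f')(g)=\sum_x f(x)f'(x^{-1}g)$, the number $\mu^{*n}(g)$ is the probability that the random walk driven by $\mu$ and started at $e$ is at $g$ after $n$ steps. For $\mu$ symmetric and aperiodic we have $\mu^{*n}(e)\ge\mu(e)^n>0$, and we put
\[
A_\mu=\Big\{g\in G:\ \lim_{n\to\infty}\frac{\mu^{*n}(g)}{\mu^{*n}(e)}=1\Big\}.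
\]
These are the elements that the walk, in the long run, visits as often as the identity.

Recall F{\o}lner's criterion: a countable group $\Gamma$ is \emph{amenable} if and only if there are nonempty finite sets $F_k\subset\Gamma$ with $|cF_k\cap F_k|/|F_k|\to1$ for every $c\in\Gamma$. Subgroups of amenable groups are amenable. The \emph{amenable radical} $\operatorname{Rad}(G)$ is the largest normal amenable subgroup of $G$.

For $G$ finitely generated and $\mu$ symmetric, aperiodic and with generating support, the following facts are known; the proofs of our results do not use them.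
\begin{itemize}
\item $A_\mu$ is an amenable subgroup and contains every finite normal subgroup of $G$.
\item $A_\mu=G$ if and only if $G$ is amenable; for amenable $G$ this is Avez's theorem.
\item For non-amenable $G$, the subgroup $A_\mu$ need not be normal and can depend on $\mu$.
\item If $\mu_g(x)=\mu(g^{-1}xg)$, then $A_{\mu_g}=gA_\mu g^{-1}$.
\end{itemize}
By the last fact, a subgroup that reflects the group rather than the measure should be normal, and by the first a normal $A_\mu$ is contained in $\operatorname{Rad}(G)$. The radical is therefore the largest normal candidate, and for amenable $G$ it is the answer for every $\mu$. In general it is not the answer for every $\mu$, because a measure can have a symmetry of its own.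

\begin{example}\label{ex:tree}
Let $G=\langle a,b,c\mid a^2=b^2=c^2=e\rangle$. Each element is a unique word in $a,b,c$ without two equal consecutive letters, so the graph on $G$ with edges $\{x,sx\}$, $s\in\{a,b,c\}$, is the $3$-regular tree. A finite set $F$ of vertices spans at most $|F|-1$ edges, so $\sum_s|sF\setminus F|\ge 3|F|-2(|F|-1)>|F|$, and $G$ is not amenable. The homomorphism $G\to G$ given by $a\mapsto a$, $b\mapsto bab$, $c\mapsto cac$ sends a nonempty reduced word to a nonempty reduced word, so the subgroup $\langle a,bab,cac\rangle$ is isomorphic to $G$ and is not amenable. It lies in the normal closure of $a$; hence $a\notin\operatorname{Rad}(G)$. Now let $\nu=\frac12(\delta_e+\delta_a)$, let $\sigma$ be uniform on $\{e,a,b,c\}$, and put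
\[
\mu=\nu*\sigma*\nu=\tfrac14(\delta_e+\delta_a)+\tfrac1{16}(\delta_b+\delta_{ab}+\delta_{ba}+\delta_{aba})+\tfrac1{16}(\delta_c+\delta_{ac}+\delta_{ca}+\delta_{aca}).
\]
Since $\delta_a*\nu=\nu$, we have $\delta_a*\mu^{*n}=\mu^{*n}$, and evaluating at $a$ gives $\mu^{*n}(e)=\mu^{*n}(a)$. Thus $a\in A_\mu\setminus\operatorname{Rad}(G)$.
\end{example}

So one can only ask for \emph{some} measure, and this is the conjecture posed in \cite{ER}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every finitely generated group $G$ there is a symmetric, aperiodic probability measure $\mu$ with generating support such that $A_\mu=\operatorname{Rad}(G)$.}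
\medskip

The invariance of $\mu$ under $a$ in Example~\ref{ex:tree} is destroyed by a small change of $\mu$, which suggests that the conjecture should hold for a typical measure. We prove this, for all countable groups. To say what typical means we need a complete metric space of measures in which a point can be moved in many directions.

\begin{definition}\label{def:adm}
An \emph{admissible class} is a nonempty set $X$ of symmetric probability measures on $G$ with a complete metric $d$ such that
\begin{itemize}
\item[(X1)] $\|\mu-\mu'\|_1\le d(\mu,\mu')$ for all $\mu,\mu'\in X$;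
\item[(X2)] there is a $d$-dense set $X_0\subset X$ such that for every $\mu\in X_0$ and every finitely supported symmetric real function $h$ with $\sum_xh(x)=0$ there is $t_0>0$ for which $\mu+th\in X$ when $|t|<t_0$, and $t\mapsto\mu+th$ is $d$-continuous on $(-t_0,t_0)$.
\end{itemize}
\end{definition}

In the next two examples $w$ is a symmetric probability measure with $w(x)>0$ for all $x$; one exists because $G$ is countable.

\begin{example}\label{ex:P}
The set $P_{\mathrm{sym}}(G)$ of all symmetric probability measures, with the $\ell^1$-distance, is a closed subset of $\ell^1(G)$, hence complete. Let $X_0$ be the set of fully supported measures. It is dense, since $(1-\varepsilon)\mu+\varepsilon w\in X_0$, and for $\mu\in X_0$ the function $\mu+th$ is nonnegative for small $|t|$ because $h$ has finite support.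
\end{example}

\begin{example}\label{ex:w}
Fix $0<\delta<1$. Let $X_{w,\delta}$ be the set of symmetric probability measures $\mu$ with $(1-\delta)w\le\mu\le(1+\delta)w$, and let $d(\mu,\mu')=\sup_x|\mu(x)-\mu'(x)|/w(x)$. If $(\mu_j)$ is $d$-Cauchy, then $\mu_j/w$ converges uniformly; the limit measure is symmetric, satisfies the two inequalities, and has mass $1$ by dominated convergence. Condition (X1) holds because $\sum_xw(x)=1$. Let $X_0=\{\mu:d(\mu,w)<\delta\}$. For $\mu\in X_{w,\delta}$ the measure $(1-\varepsilon)\mu+\varepsilon w$ is at distance at most $(1-\varepsilon)\delta$ from $w$ and at most $\varepsilon\delta$ from $\mu$, so $X_0$ is dense; and (X2) holds because $d(\mu+sh,\mu+th)=|s-t|\sup_x|h(x)|/w(x)$ with a finite supremum.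
\end{example}

A subset of a metric space is \emph{comeager} if its complement is a countable union of nowhere dense sets. By the Baire category theorem, a comeager subset of a complete metric space is dense.

\begin{theorem}\label{thm:main}
Let $G$ be a countable group and $(X,d)$ an admissible class. There is a comeager, hence dense, set $X^*\subset X$ such that for every aperiodic $\mu\in X^*$:
\begin{itemize}
\item[(1)] $\psi_\mu(g)=\lim_n\mu^{*n}(g)/\mu^{*n}(e)$ exists for every $g\in G$;
\item[(2)] $\psi_\mu(g)=1$ if and only if $g\in\operatorname{Rad}(G)$. In particular $A_\mu=\operatorname{Rad}(G)$.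
\end{itemize}
\end{theorem}

Every measure in $X_{w,\delta}$ has full support, so it is aperiodic and its support generates $G$. Since $X^*\ne\emptyset$, Theorem~\ref{thm:main} applied to $X_{w,\delta}$ \emph{proves the conjecture}, with a measure $\mu$ between $(1-\delta)w$ and $(1+\delta)w$ for any prescribed $w$. The tails of $\mu$ can thus be made to decay super-exponentially: if $|x|$ is the word length for a finite symmetric generating set of size $s$, then $\sum_xe^{-|x|^2}\le\sum_ns^ne^{-n^2}<\infty$, and we may take $w(x)$ proportional to $e^{-|x|^2}$. In $P_{\mathrm{sym}}(G)$ each set $\{\mu:\mu(x)>0\}$ is open and dense, so a generic symmetric probability measure is fully supported, aperiodic, and satisfies $A_\mu=\operatorname{Rad}(G)$.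

For finitely supported measures we obtain the equality on any prescribed finite set.

\begin{corollary}\label{cor:finite}
Let $G$ be finitely generated and $K\subset G$ finite. There is a finitely supported, symmetric, aperiodic probability measure $\mu$ with generating support such that $A_\mu\cap K=\operatorname{Rad}(G)\cap K$. If $\operatorname{Rad}(G)$ is finitely generated, one can also arrange that $\operatorname{Rad}(G)\subseteq A_\mu$.
\end{corollary}

We do not settle whether a finitely supported $\mu$ with $A_\mu=\operatorname{Rad}(G)$ always exists; the conjecture does not ask for this.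

The difficulty in the proof is that a limit as $n\to\infty$ has no evident continuity in $\mu$. We replace it by an extremal problem. Let $F(\mu)$ be the top of the spectrum of the convolution operator of $\mu$, and $T(\mu)$ the set of states at which it is attained (Section~\ref{sec:states}). Every limit point of the ratios has the form $\varphi(g)$ with $\varphi\in T(\mu)$ (Section~\ref{sec:ratio}). The function $F$ is convex, the states in $T(\mu)$ are supporting functionals of it, and the two ways in which $A_\mu$ can differ from the radical are excluded by looking at $F$ along lines: strict growth of $F$ pushes elements outside the radical out of $A_\mu$ (Section~\ref{sec:out}), and differentiability of $F$ keeps the radical inside (Section~\ref{sec:in}). The Baire category theorem handles all group elements at once (Section~\ref{sec:baire}). From now on $N=\operatorname{Rad}(G)$.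

\section{Maximizing states}\label{sec:states}

The left regular representation of $G$ on $\ell^2(G)$ is $(\lambda(g)v)(x)=v(g^{-1}x)$; inner products are linear in the first variable. For $f\in\ell^1(G)$ let $\lambda(f)=\sum_xf(x)\lambda(x)$, so that $\lambda(f)v=f*v$. The reduced $C^*$-algebra $C^*_r(G)$ is the operator-norm closure of the span of the $\lambda(g)$; it contains every $\lambda(f)$. A \emph{state} is a linear functional $\varphi$ on $C^*_r(G)$ with $\varphi(1)=1$ and $\varphi(a^*a)\ge0$ for all $a$; it has norm $1$ and satisfies $\varphi(a^*)=\overline{\varphi(a)}$. The set $S$ of states is weak* compact, and metrizable since $C^*_r(G)$ is separable. The GNS construction gives, for each $\varphi\in S$, a Hilbert space $H$, a unital $*$-representation $\pi$ of $C^*_r(G)$ on $H$ and a unit vector $\xi\in H$ with $\varphi(a)=\langle\pi(a)\xi,\xi\rangle$. We abbreviate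
\[
\varphi(x)=\varphi(\lambda(x)),\qquad \varphi(f)=\varphi(\lambda(f)),\qquad x\xi=\pi(\lambda(x))\xi,\qquad \pi(f)=\pi(\lambda(f)).
\]

Let $\ell^1_s(G)$ be the space of real symmetric functions in $\ell^1(G)$. For $f\in\ell^1_s(G)$ the operator $\lambda(f)$ is self-adjoint, which is why symmetry is assumed throughout, and $\varphi(f)=\sum_xf(x)\operatorname{Re}\varphi(x)$ since $\varphi(x^{-1})=\overline{\varphi(x)}$. Define
\[
F(f)=\max_{\varphi\in S}\varphi(f),\qquad T(f)=\{\varphi\in S:\varphi(f)=F(f)\}.
\]
The set $T(f)$ of \emph{maximizing states} is compact and nonempty. Moreover $F(f)=\max\operatorname{spec}\lambda(f)$: if $M$ is this maximum, then $M-\lambda(f)\ge0$ gives $\varphi(f)\le M$, while $M=\sup_{\|v\|=1}\langle\lambda(f)v,v\rangle$ is a supremum over states. As a maximum of linear functionals of $\ell^1$-norm at most $1$, the function $F$ is convex and satisfies $|F(f)-F(f')|\le\|f-f'\|_1$. A maximizing state is a supporting functional: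
\begin{equation}\label{eq:sub}
F(f+h)\ge\varphi(f+h)=F(f)+\varphi(h)\qquad(\varphi\in T(f),\ h\in\ell^1_s(G)).
\end{equation}

For nonnegative $f$ the top of the spectrum is the norm. We need this for two representations, so let $p$ be the representation of $G$ on $\ell^2(Y)$ given by an action of $G$ on a set $Y$. If $f\in\ell^1_s(G)$ and $f\ge0$, the triangle inequality gives $|\langle p(f)v,v\rangle|\le\langle p(f)|v|,|v|\rangle$, and since $p(f)$ is self-adjoint,
\begin{equation}\label{eq:norm}
\|p(f)\|=\sup_{\|v\|=1}\langle p(f)v,v\rangle=\max\operatorname{spec}p(f);\qquad\text{in particular } F(f)=\|\lambda(f)\|.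
\end{equation}

\begin{example}\label{ex:Z}
Let $G=\mathbb Z$. The Fourier transform turns $\lambda(f)$ into multiplication by $\hat f(\theta)=\sum_kf(k)e^{ik\theta}$, and $C^*_r(\mathbb Z)$ into the continuous functions on the circle $\mathbb R/2\pi\mathbb Z$. States are probability measures $\eta$ on the circle, with $\varphi(k)=\int e^{ik\theta}\,d\eta$. So $F(f)=\max\hat f$, and $T(f)$ consists of the probability measures carried by the set where $\hat f$ is maximal.
\end{example}

For $\varphi\in S$ put $A_\varphi=\{g\in G:\varphi(g)=1\}$. We recall Kesten's criterion: a countable group $\Gamma$ is amenable if and only if $\|\lambda_\Gamma(m)\|=1$, for a symmetric probability measure $m$ whose support generates $\Gamma$.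

\begin{lemma}\label{lem:states}
Let $\varphi\in S$ have GNS triple $(\pi,H,\xi)$.
\begin{itemize}
\item[(i)] If $f\in\ell^1_s(G)$ and $\varphi\in T(f)$, then $\pi(f)\xi=F(f)\xi$.
\item[(ii)] $\operatorname{Re}\varphi(g)=1\iff\varphi(g)=1\iff g\xi=\xi$. Hence $A_\varphi$ is a subgroup, and $\varphi(axb)=\varphi(x)$ for $a,b\in A_\varphi$ and $x\in G$.
\item[(iii)] $A_\varphi$ is amenable.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The operator $B=F(f)-\pi(f)$ is positive, since $F(f)-\lambda(f)\ge0$, and $\|B^{1/2}\xi\|^2=F(f)-\varphi(f)=0$. Hence $B\xi=0$.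

(ii) We have $\|g\xi-\xi\|^2=2-2\operatorname{Re}\varphi(g)$, and $g\xi=\xi$ gives $\varphi(g)=1$. So $A_\varphi$ is the stabilizer of $\xi$, and $\varphi(axb)=\langle xb\xi,a^{-1}\xi\rangle=\langle x\xi,\xi\rangle$.

(iii) Let $m$ be a fully supported symmetric probability measure on $A=A_\varphi$. The space $\ell^2(G)$ is the orthogonal sum of the spaces $\ell^2(Ay)$ over the right cosets, and on each of them $A$ acts by a copy of $\lambda_A$. Thus $1=\varphi(m)\le\|\lambda(m)\|=\|\lambda_A(m)\|\le1$, and Kesten's criterion applies.
\end{proof}

Part (iii) is the reason for working with $C^*_r(G)$ rather than with all positive definite functions on $G$, among which the constant function $1$ has $A_\varphi=G$.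

By the spectral theorem, a self-adjoint operator $B$ and a unit vector $v$ determine a probability measure $m$ on $\operatorname{spec}B$ with $\langle p(B)v,v\rangle=\int p\,dm$ for all continuous $p$, the \emph{spectral measure} of $B$ at $v$. Return probabilities see the whole spectrum of $\lambda(\mu)$.

\begin{lemma}\label{lem:spec}
Let $\mu$ be a symmetric probability measure and $m$ the spectral measure of $\lambda(\mu)$ at $\delta_e$. Then $\mu^{*n}(e)=\int t^n\,dm$, $\operatorname{supp}m=\operatorname{spec}\lambda(\mu)$, and $\mu^{*2n}(e)^{1/2n}\to\|\lambda(\mu)\|$.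
\end{lemma}

\begin{proof}
The first formula holds since $\lambda(\mu)^n\delta_e=\mu^{*n}$. If the support were smaller than the spectrum, there would be a nonzero continuous real function $p$ on the spectrum vanishing on $\operatorname{supp}m$. Then $B=p(\lambda(\mu))\neq0$, while $\|B\delta_e\|^2=\int p^2\,dm=0$. But $B$ commutes with right translations, which carry $\delta_e$ to every $\delta_x$, so $B=0$. (This is the fact that $\delta_e$ is separating for the group von Neumann algebra.) Finally, with $\rho=\|\lambda(\mu)\|=\max\operatorname{supp}m$ and $0\le s<\rho$, we have $s^{2n}m((s,\rho])\le\int t^{2n}\,dm\le\rho^{2n}$ and $m((s,\rho])>0$; take $2n$-th roots and let $s\to\rho$. (Here $\rho>0$ because $\lambda(\mu)\delta_e=\mu\ne0$.)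
\end{proof}

\section{Ratio limits come from maximizing states}\label{sec:ratio}

In Example~\ref{ex:Z}, the ratio $\mu^{*2n}(k)/\mu^{*2n}(0)$ is the integral of $e^{ik\theta}$ against the probability measure with density proportional to $\hat\mu^{\,2n}$, and these measures concentrate where $|\hat\mu|$ is largest. The next lemma is the same statement for an arbitrary group.

\begin{lemma}\label{lem:ratio}
Let $\mu$ be a symmetric aperiodic probability measure, $u_n=\mu^{*n}/\|\mu^{*n}\|_2$, and let $\omega_n\in S$ be the state $\omega_n(a)=\langle au_n,u_n\rangle$.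
\begin{itemize}
\item[(a)] Every weak* limit point of $(\omega_n)$ lies in $T(\mu)$.
\item[(b)] For every $g$, $\ \dfrac{\mu^{*2n}(g)}{\mu^{*2n}(e)}=\omega_n(g)$ and $\dfrac{\mu^{*(2n+1)}(g)}{\mu^{*(2n+1)}(e)}-\omega_n(g)\to0$.
\item[(c)] If $\operatorname{Re}\varphi(g)=c$ for all $\varphi\in T(\mu)$, then $\mu^{*n}(g)/\mu^{*n}(e)\to c$.
\item[(d)] If $g\in A_\mu$, then some $\varphi\in T(\mu)$ has $\varphi(g)=1$.
\end{itemize}
\end{lemma}

\begin{proof}
The measures $\mu^{*k}$ are symmetric, so
\begin{equation}\label{eq:ip}
\langle\lambda(g)\mu^{*k},\mu^{*n}\rangle=\sum_x\mu^{*k}(g^{-1}x)\mu^{*n}(x)=\sum_x\mu^{*n}(x)\mu^{*k}(x^{-1}g)=\mu^{*(n+k)}(g).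
\end{equation}
With $k=n$ this gives $\|\mu^{*n}\|_2^2=\mu^{*2n}(e)$ and the first formula in (b).

Let $\rho=F(\mu)=\|\lambda(\mu)\|$, and let $m$ be as in Lemma~\ref{lem:spec}. Since $u_n=\lambda(\mu)^n\delta_e/\sqrt{c_n}$ with $c_n=\int t^{2n}\,dm$, the spectral measure of $\lambda(\mu)$ at $u_n$ is $dm_n=t^{2n}\,dm/c_n$. We claim that $m_n$ converges weakly to the point mass at $\rho$. The weight $t^{2n}$ does not distinguish $\rho$ from $-\rho$, so we must keep the spectrum away from $-\rho$; this is where aperiodicity is used. Let $\alpha=\mu(e)>0$. The function $\mu-\alpha\delta_e$ is symmetric and nonnegative, so \eqref{eq:norm} gives $\|\lambda(\mu)-\alpha\|=F(\mu-\alpha\delta_e)=\rho-\alpha$. Hence $\operatorname{supp}m\subset[2\alpha-\rho,\rho]$. Given $0<\rho'<\rho$, every $t\in[2\alpha-\rho,\rho']$ satisfies $|t|\le r:=\max(\rho',\rho-2\alpha)<\rho$. Choose $r<s<\rho$. Then $m((s,\rho])>0$ by Lemma~\ref{lem:spec}, and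
\[
m_n\big([2\alpha-\rho,\rho']\big)\le\frac{r^{2n}}{s^{2n}\,m((s,\rho])}\longrightarrow0 ,
\]
which proves the claim.

It follows that $\omega_n(\mu)=\int t\,dm_n\to\rho$, which is (a), and that $\|\lambda(\mu)u_n-\rho u_n\|^2=\int(t-\rho)^2\,dm_n\to0$. By \eqref{eq:ip},
\[
\frac{\mu^{*(2n+1)}(g)}{\mu^{*2n}(e)}=\langle\lambda(g)\lambda(\mu)u_n,u_n\rangle=\rho\,\omega_n(g)+o(1).
\]
For $g=e$ the right side is $\rho+o(1)$. Dividing the two relations, and using $\rho>0$ and $|\omega_n(g)|\le1$, we get the second statement in (b).

For (c), by (b) it suffices to show $\omega_n(g)\to c$. Every subsequence of $(\omega_n)$ has a further subsequence converging to some $\varphi$, which lies in $T(\mu)$ by (a); along it the real numbers $\omega_n(g)$ converge to $\varphi(g)=\operatorname{Re}\varphi(g)=c$. For (d), $\omega_n(g)\to1$, so any limit point $\varphi$ of $(\omega_n)$ has $\varphi(g)=1$.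
\end{proof}

Since $\|\lambda(g)u_n-u_n\|^2=2-2\omega_n(g)$, part (b) says that $g\in A_\mu$ exactly when the normalized distributions $u_n$ become invariant under $g$ in $\ell^2(G)$. Without aperiodicity (a) fails: for $\mu=\frac12(\delta_1+\delta_{-1})$ on $\mathbb Z$ we have $\hat\mu=\cos\theta$, so the only maximizing state is $\varphi\equiv1$, whereas $\omega_n(1)=0$ for all $n$.

\section{Pushing elements out of $A_\mu$}\label{sec:out}

By Lemma~\ref{lem:ratio}(d), to show $g\notin A_\mu$ it is enough to show that no maximizing state takes the value $1$ at $g$. Suppose that some $\varphi\in T(\mu)$ does. We want a direction $h$ such that no state in $T(\mu+th)$ does. The mechanism is visible on $2\times2$ matrices. Let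
\[
M=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad H=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \xi=\begin{pmatrix}1\\0\end{pmatrix}.
\]
The top eigenvector $\xi$ of $M$ satisfies $\langle H\xi,\xi\rangle=0$ but $H\xi\ne0$. The top eigenvalue of $M+tH$ is the larger root $\ell=\frac12(1+\sqrt{1+4t^2})$ of $\ell^2-\ell-t^2=0$; it does not move to first order, but exceeds $1$ for every $t\ne0$. The eigenvector $\xi_t$ is the unit vector along $(\ell,t)$, and $\langle H\xi_t,\xi_t\rangle=2\ell t/(\ell^2+t^2)\neq0$. So the property $\langle H\xi,\xi\rangle=0$ of the top eigenvector is destroyed by perturbing in the direction $H$ itself. No spectral gap is needed for this.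

\begin{lemma}\label{lem:strict}
Let $f,h\in\ell^1_s(G)$, and let $\varphi\in T(f)$ have GNS triple $(\pi,H,\xi)$. Suppose $\varphi(h)=0$ and $\pi(h)\xi\ne0$. Then for every real $t\ne0$ we have $F(f+th)>F(f)$, and $\varphi'(h)\neq0$ for all $\varphi'\in T(f+th)$.
\end{lemma}

\begin{proof}
By \eqref{eq:sub}, $F(f+th)\ge\varphi(f+th)=F(f)$. If equality held, then $\varphi\in T(f+th)$, and Lemma~\ref{lem:states}(i), applied to $f$ and to $f+th$, would give $\pi(f)\xi=F(f)\xi=\pi(f+th)\xi$, that is, $t\,\pi(h)\xi=0$. So the inequality is strict. If $\varphi'\in T(f+th)$ had $\varphi'(h)=0$, then $F(f+th)=\varphi'(f)\le F(f)$, which we have just excluded.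
\end{proof}

We know nothing about the states in $T(f+th)$, so $h$ must be annihilated by \emph{every} state $\varphi'$ with $\varphi'(g)=1$, while $\pi(h)\xi\ne0$ for the given one. The function $\delta_x-\delta_{gx}$ has the first property by Lemma~\ref{lem:states}(ii), and it sends $\xi$ to $x\xi-gx\xi$, which vanishes only if the conjugate $x^{-1}gx$ fixes $\xi$. It remains to symmetrize it. We first do this in Example~\ref{ex:tree}.

\begin{example}\label{ex:tree2}
Let $G$ and $\mu$ be as in Example~\ref{ex:tree}. As $a\in A_\mu$, there is $\varphi\in T(\mu)$ with $a\xi=\xi$. The group $A_\varphi$ is amenable and $\langle a,bab,cac\rangle$ is not, so $bab$ or $cac$ moves $\xi$; say $bab\,\xi\neq\xi$. Put $h=2\delta_b-\delta_{ab}-\delta_{ba}$. Every state $\varphi'$ with $\varphi'(a)=1$ has $\varphi'(ab)=\varphi'(ba)=\varphi'(b)$, so $\varphi'(h)=0$. On the other hand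
\[
\pi(h)\xi=2b\xi-ab\xi-ba\xi=b\xi-ab\xi=b(\xi-bab\,\xi)\ne0 .
\]
By Lemma~\ref{lem:strict}, for $t\neq0$ no state in $T(\mu+th)$ equals $1$ at $a$. For $0<|t|<\frac1{32}$ the function $\mu+th$ is a probability measure with the same support as $\mu$, and $a\notin A_{\mu+th}$ by Lemma~\ref{lem:ratio}(d). If instead $cac$ moves $\xi$, the same holds with $c$ in place of $b$; as the automorphism of $G$ exchanging $b$ and $c$ fixes $a$ and $\mu$, the conclusion then holds for both letters.
\end{example}

In general the hypothesis $g\notin N$ supplies the conjugate that moves $\xi$.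

\begin{proposition}\label{prop:out}
Let $g\in G\setminus N$ and $f\in\ell^1_s(G)$, and suppose that some $\varphi\in T(f)$ has $\varphi(g)=1$. Then there is a finitely supported symmetric real function $h$ with $\sum_yh(y)=0$ such that, for every real $t\ne0$, no $\varphi'\in T(f+th)$ has $\varphi'(g)=1$.
\end{proposition}

\begin{proof}
Let $(\pi,H,\xi)$ be the GNS triple of $\varphi$. If all conjugates of $g$ were in $A_\varphi$, the normal closure of $g$ would be a subgroup of the amenable group $A_\varphi$, hence a normal amenable subgroup of $G$, and $g$ would lie in $N$. So there is $x\in G$ with $x^{-1}gx\,\xi\ne\xi$. Put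
\[
h=\delta_x+\delta_{x^{-1}}-\delta_{gx}-\delta_{x^{-1}g^{-1}} .
\]
It is symmetric since $(gx)^{-1}=x^{-1}g^{-1}$, finitely supported, and of sum $0$. If $\varphi'$ is any state with $\varphi'(g)=1$, then $\varphi'(gx)=\varphi'(x)$ and $\varphi'(x^{-1}g^{-1})=\varphi'(x^{-1})$ by Lemma~\ref{lem:states}(ii), so $\varphi'(h)=0$. In particular $\varphi(h)=0$. The two terms added for symmetry cancel on $\xi$, because $g^{-1}\xi=\xi$:
\[
\pi(h)\xi=x\xi+x^{-1}\xi-gx\xi-x^{-1}g^{-1}\xi=x\xi-gx\xi=x\,(\xi-x^{-1}gx\,\xi)\neq0 .
\]
By Lemma~\ref{lem:strict}, every $\varphi'\in T(f+th)$ with $t\ne0$ has $\varphi'(h)\ne0$, hence $\varphi'(g)\neq1$.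
\end{proof}

\section{Keeping the radical inside $A_\mu$}\label{sec:in}

To prove $N\subseteq A_\mu$ through Lemma~\ref{lem:ratio}(c), we need \emph{all} maximizing states to equal $1$ on $N$. We proceed in two steps: for every $\mu$ at least one maximizing state has this property, and for typical $\mu$ all maximizing states have the same real part.

States that are trivial on $N$ come from the representation $q$ of $G$ on $\ell^2(G/N)$, $(q(g)v)(y)=v(g^{-1}y)$, in which $q(n)=1$ for $n\in N$ because $N$ is normal. Two things must be checked: that the vector states of $q$ are states of $C^*_r(G)$, which uses the amenability of $N$, and that passing to $q$ does not lower the top of the spectrum.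

\begin{lemma}\label{lem:quotient}
The representation $q$ extends to a $*$-representation of $C^*_r(G)$. For every symmetric probability measure $\mu$ we have $F(\mu)=\|q(\mu)\|$, and there is $\varphi\in T(\mu)$ with $\varphi(n)=1$ for all $n\in N$.
\end{lemma}

\begin{proof}
We imitate a vector of $\ell^2(G/N)$ by a vector of $\ell^2(G)$ spread over a F{\o}lner set in each coset. Choose a section $s\colon G/N\to G$, so that every element of $G$ is uniquely $s(y)n$ with $y\in G/N$, $n\in N$, and write $gs(y)=s(gy)c(g,y)$ with $c(g,y)\in N$. Let $(F_k)$ be a F{\o}lner sequence in $N$. For $v$ finitely supported on $G/N$ put $v_k(s(y)n)=v(y)1_{F_k}(n)|F_k|^{-1/2}$. Then $\|v_k\|=\|v\|$, and since $g\,s(y)n=s(gy)\,c(g,y)n$,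
\[
\langle\lambda(g)v_k,v_k\rangle=\sum_{z\in G}v_k(z)\overline{v_k(gz)}=\sum_yv(y)\overline{v(gy)}\,\frac{|c(g,y)F_k\cap F_k|}{|F_k|}.
\]
The sum over $y$ is finite, so it converges to $\sum_yv(y)\overline{v(gy)}=\langle q(g)v,v\rangle$. By linearity, for $a$ in the group algebra $\mathbb C[G]$,
\[
\|q(a)v\|^2=\langle q(a^*a)v,v\rangle=\lim_k\langle\lambda(a^*a)v_k,v_k\rangle\le\|\lambda(a)\|^2\|v\|^2 .
\]
Thus $\|q(a)\|\le\|\lambda(a)\|$, the map $\lambda(a)\mapsto q(a)$ extends by continuity to $C^*_r(G)$, and it sends $\lambda(\mu)$ to $q(\mu)=\sum_x\mu(x)q(x)$. In particular $\|q(\mu)\|\le\|\lambda(\mu)\|=F(\mu)$.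

Conversely, returning to $N$ is at least as likely as returning to $e$: with $\delta_N$ the point mass at the trivial coset,
\[
\|q(\mu)\|^{2n}\ge\langle q(\mu)^{2n}\delta_N,\delta_N\rangle=\mu^{*2n}(N)\ge\mu^{*2n}(e),
\]
and Lemma~\ref{lem:spec} gives $\|q(\mu)\|\ge\|\lambda(\mu)\|$. Hence $\|q(\mu)\|=F(\mu)$.

By \eqref{eq:norm} there are unit vectors $v_j\in\ell^2(G/N)$ with $\langle q(\mu)v_j,v_j\rangle\to F(\mu)$. The functionals $a\mapsto\langle q(a)v_j,v_j\rangle$ are states of $C^*_r(G)$ equal to $1$ on $N$, and any weak* limit point $\varphi$ of them lies in $T(\mu)$ and equals $1$ on $N$.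
\end{proof}

\begin{remark}
If $G$ is amenable, then $q$ is the trivial representation and $F(\mu)=1$. A state $\varphi\in T(\mu)$ satisfies $\sum_x\mu(x)(1-\operatorname{Re}\varphi(x))=0$, so $A_\varphi\supseteq\operatorname{supp}\mu$. If the support generates $G$, all maximizing states equal $1$ on $G$, and Lemma~\ref{lem:ratio}(c) gives Avez's theorem. This argument rests on $F(\mu)=1$, which fails for non-amenable $G$ by Kesten's criterion.
\end{remark}

For the second step, observe from \eqref{eq:sub} that two maximizing states with different values on $h$ produce a corner of $F$ in the direction $h$. For instance, let $G=\mathbb Z$, $f=\frac12(\delta_2+\delta_{-2})$ and $h=\frac12(\delta_1+\delta_{-1})-\delta_0$, so that $\hat f+t\hat h=\cos2\theta+t(\cos\theta-1)$. For $t=0$ the maximum is attained at $\theta=0$ and at $\theta=\pi$, and $\operatorname{Re}\varphi(1)$ takes every value in $[-1,1]$ on $T(f)$. For $t>0$ it is attained only at $0$, for $t<0$ only at $\pi$, and $F(f+th)=1+2\max(-t,0)$ has its only corner at $t=0$. A convex function of one variable has at most countably many corners,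 so this behavior is general.

\begin{proposition}\label{prop:const}
Let $x\in G$, $f\in\ell^1_s(G)$ and $h=\frac12(\delta_x+\delta_{x^{-1}})-\delta_e$. For all but countably many $t\in\mathbb R$, the function $\varphi\mapsto\operatorname{Re}\varphi(x)$ is constant on $T(f+th)$.
\end{proposition}

\begin{proof}
The function $\Phi(t)=F(f+th)$ is convex on $\mathbb R$, hence differentiable outside a countable set. Let $\Phi$ be differentiable at $t$ and let $\varphi\in T(f+th)$. By \eqref{eq:sub}, $\Phi(s)-\Phi(t)\ge(s-t)\varphi(h)$ for all $s$. Dividing by $s-t$ and letting $s\to t$ from the right and from the left gives $\Phi'(t)\ge\varphi(h)\ge\Phi'(t)$. So $\operatorname{Re}\varphi(x)=1+\varphi(h)=1+\Phi'(t)$ does not depend on $\varphi$.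
\end{proof}

\section{The category argument}\label{sec:baire}

Fix an admissible class $(X,d)$. For $g,x\in G$ and $k\ge1$ define the exceptional sets
\begin{align*}
E_g&=\{\mu\in X:\ \varphi(g)=1\text{ for some }\varphi\in T(\mu)\},\\
D_{x,k}&=\{\mu\in X:\ \operatorname{Re}\varphi(x)-\operatorname{Re}\varphi'(x)\ge1/k\text{ for some }\varphi,\varphi'\in T(\mu)\}.
\end{align*}
The sections above show how to leave one of these sets. To avoid all of them at once we need them to be closed, and this is the continuity that was not visible for the ratio limits themselves.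

\begin{lemma}\label{lem:closed}
If $\mu_j\to\mu$ in $\ell^1_s(G)$ and $\varphi_j\in T(\mu_j)$, then every weak* limit point of $(\varphi_j)$ lies in $T(\mu)$. The sets $E_g$ and $D_{x,k}$ are closed in $X$.
\end{lemma}

\begin{proof}
Since $\varphi_j(\mu_j)=F(\mu_j)$,
\[
|\varphi_j(\mu)-F(\mu)|\le|\varphi_j(\mu)-\varphi_j(\mu_j)|+|F(\mu_j)-F(\mu)|\le2\|\mu-\mu_j\|_1\to0 ,
\]
which gives the first statement. Let $\mu_j\in E_g$ converge to $\mu$ in $(X,d)$, hence in $\ell^1$ by (X1), and choose $\varphi_j\in T(\mu_j)$ with $\varphi_j(g)=1$. A subsequence converges to some $\varphi\in T(\mu)$, and $\varphi(g)=1$; so $\mu\in E_g$. If $\mu_j\in D_{x,k}$, choose pairs $\varphi_j,\varphi'_j\in T(\mu_j)$ as in the definition and a subsequence along which both converge; the limits lie in $T(\mu)$, and the non-strict inequality passes to the limit.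
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We first show that $E_g$ for $g\notin N$, and $D_{x,k}$ for all $x,k$, have empty interior. Let $W\subset X$ be a nonempty open set and pick $\mu\in W\cap X_0$. By (X2), for each finitely supported symmetric $h$ of sum $0$ there is $t_1>0$ with $\mu+th\in W$ for $|t|<t_1$. Let $g\notin N$. Either $\mu\notin E_g$, or Proposition~\ref{prop:out} gives $h$ with $\mu+th\in W\setminus E_g$ for $0<|t|<t_1$; in both cases $W\not\subset E_g$. With the function $h$ of Proposition~\ref{prop:const}, all but countably many $t\in(-t_1,t_1)$ give $\mu+th\in W\setminus D_{x,k}$.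

A closed set with empty interior is nowhere dense, and $G$ is countable, so
\[
X^*=X\setminus\Big(\bigcup_{g\notin N}E_g\cup\bigcup_{x\in G,\,k\ge1}D_{x,k}\Big)
\]
is comeager, and dense by the Baire category theorem. Let $\mu\in X^*$ be aperiodic and $g\in G$. Since $\mu\notin D_{g,k}$ for all $k$, the number $\operatorname{Re}\varphi(g)$ has a single value $\psi_\mu(g)$ for $\varphi\in T(\mu)$, and $\mu^{*n}(g)/\mu^{*n}(e)\to\psi_\mu(g)$ by Lemma~\ref{lem:ratio}(c). This is (1). If $g\in N$, Lemma~\ref{lem:quotient} gives $\varphi\in T(\mu)$ with $\varphi(g)=1$, so $\psi_\mu(g)=1$. If $g\notin N$, then $\mu\notin E_g$, so $\varphi(g)\ne1$ for $\varphi\in T(\mu)$, and $\psi_\mu(g)\neq1$ by Lemma~\ref{lem:states}(ii); in fact $\psi_\mu(g)<1$, as $|\varphi(g)|\le1$. This is (2).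
\end{proof}

\section{Finitely supported measures}\label{sec:finite}

Theorem~\ref{thm:main} does not produce finitely supported measures on an infinite group. Indeed, (X2) with $h=\frac12(\delta_x+\delta_{x^{-1}})-\delta_e$, $x\neq e$, and $t<0$ forces $\mu(x)>0$ for $\mu\in X_0$, so each set $\{\mu\in X:\mu(x)>0\}$ is dense, and it is open by (X1). What survives is this: avoiding finitely many sets $E_g$ is an open condition, which finitely supported measures can meet. Avoiding the sets $D_{x,k}$ involves infinitely many $k$ even for a single $x$, so elements of $N$ must be placed in $A_\mu$ by another device. We use the one from Example~\ref{ex:tree}, convolution on both sides by a measure $\nu$, now with $\nu$ supported in $N$, where it does not change $F$.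

\begin{proof}[Proof of Corollary~\ref{cor:finite}]
Let $X=P_{\mathrm{sym}}(G)$ and $U=X\setminus\bigcup_{g\in K\setminus N}E_g$. The set $U$ is $\ell^1$-open by Lemma~\ref{lem:closed}, and nonempty because it contains the set $X^*$ constructed above. Finitely supported symmetric aperiodic measures with generating support are dense in $X$: restrict a given measure to a large finite symmetric set, normalize, and take a convex combination with a small multiple of the uniform measure on a finite symmetric generating set containing $e$. Let $\sigma\in U$ be such a measure. Let $\nu$ be a finitely supported symmetric probability measure on $N$ whose support contains $e$ and $K\cap N$, and also a generating set of $N$ if $N$ is finitely generated. Let $L\le N$ be the subgroup generated by $\operatorname{supp}\nu$, and put $\mu=\nu*\sigma*\nu$. This measure is finitely supported; it is symmetric, because inversion reverses the order of a convolution product; and $\mu\ge\nu(e)^2\sigma$, so it is aperiodic with generating support.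

Since $q(\nu)=1$, we have $q(\mu)=q(\sigma)$, and Lemma~\ref{lem:quotient} gives $F(\mu)=F(\sigma)$; also $F(\sigma)\ge\sigma(e)>0$. Let $\varphi\in T(\mu)$ have GNS triple $(\pi,H,\xi)$. As $\pi(\nu)$ is self-adjoint and $\pi(\sigma)\le F(\sigma)$,
\begin{equation}\label{eq:fin}
F(\sigma)=\varphi(\mu)=\langle\pi(\sigma)\pi(\nu)\xi,\pi(\nu)\xi\rangle\le F(\sigma)\,\|\pi(\nu)\xi\|^2 ,
\end{equation}
so $\|\pi(\nu)\xi\|\ge1$. On the other hand,
\[
\|\pi(\nu)\xi\|^2=\sum_{n,n'}\nu(n)\nu(n')\operatorname{Re}\langle n\xi,n'\xi\rangle=1-\tfrac12\sum_{n,n'}\nu(n)\nu(n')\|n\xi-n'\xi\|^2 .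
\]
Hence $n\xi=n'\xi$ for all $n,n'\in\operatorname{supp}\nu$, and taking $n'=e$ we get $n\xi=\xi$ on $\operatorname{supp}\nu$. This has two consequences.

First, every $\varphi\in T(\mu)$ equals $1$ on $L$, so $L\subseteq A_\mu$ by Lemma~\ref{lem:ratio}(c). Thus $K\cap N\subseteq A_\mu$, and $N=L\subseteq A_\mu$ if $N$ is finitely generated.

Second, $\pi(\nu)\xi=\xi$, so \eqref{eq:fin} reads $F(\sigma)=\varphi(\sigma)$; that is, $T(\mu)\subseteq T(\sigma)$. If $g\in K\setminus N$, then $\sigma\notin E_g$, so no state in $T(\mu)$ equals $1$ at $g$, and $g\notin A_\mu$ by Lemma~\ref{lem:ratio}(d). Therefore $A_\mu\cap K=N\cap K$.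
\end{proof}

\begin{thebibliography}{9}
\bibitem{ER} Murray Elder and Cameron Rogers, \emph{On a theorem of Avez}, arXiv:1605.04065 (2016).
\end{thebibliography}
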